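\title{Analyticity of the sublevel sets of fiberwise complex singularity exponents}

\begin{abstract}
Let $\varphi(z,w)$ be a plurisubharmonic function on a product of polydiscs, regarded as a family of functions $\varphi_w$ of $z$ with parameter $w$. We prove that if $e^{\varphi}$ is locally H\"older continuous in $w$, then for every $c>0$ the set of points $(z,w)$ at which the complex singularity exponent of $\varphi_w$ at $z$ is at most $c$ is an analytic set. The same holds under a weaker one-sided condition, and for the sets where the multiplier ideals of $c'\varphi_w$, $c'>c$, are contained in a fixed power of the maximal ideal. The proof encloses the set between level sets of Lelong numbers of fiberwise weighted Bergman kernels; the lower bound for these Lelong numbers comes from an $L^2$ extension with an additional pole along the singular fiber. We also show that the H\"older condition cannot be replaced by a modulus of continuity that decays more slowly than every power.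
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $u\not\equiv-\infty$ be a plurisubharmonic (psh) function near a point $x\in\mathbb{C}^N$. Two numbers measure the singularity of $u$ at $x$: the \emph{Lelong number} and the \emph{complex singularity exponent},
\[
\nu_x(u)=\liminf_{y\to x}\frac{u(y)}{\log|y-x|},\qquad
c_x(u)=\sup\{c\ge0:\ e^{-2cu}\text{ is integrable near }x\}.
\]
If $u\equiv-\infty$ near $x$, we set $\nu_x(u)=+\infty$ and $c_x(u)=0$. A strong singularity has a large Lelong number and a small exponent. For $u=\log|z|$ on $\mathbb{C}^n$ we have $\nu_0(u)=1$, and $c_0(u)=n$ because $|z|^{-2c}$ is integrable near $0$ exactly when $c<n$; for $u=\log|z_1|$ both numbers equal $1$.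

We study these numbers in families. Let $\Delta^n\times\Delta^m\subset\mathbb{C}^n\times\mathbb{C}^m$ ($n,m\ge1$) be the product of the unit polydiscs, with coordinates $(z,w)$, and let $\varphi$ be psh on $\Delta^n\times\Delta^m$. For fixed $w$ the function $\varphi_w=\varphi(\cdot,w)$ is psh on $\Delta^n$ or identically $-\infty$. For $c>0$ put
\begin{align*}
X_c(\varphi)&=\{(z,w):\ \nu_z(\varphi_w)\ge c\},\\
Y_c(\varphi)&=\{(z,w):\ c_z(\varphi_w)\le c\},\\
F_c(\varphi)&=\{(z,w):\ c_{(z,w)}(\varphi)\le c\}.
\end{align*}
The sets $X_c$ and $Y_c$ record the singularities of the members of the family, and $F_c$ records those of $\varphi$ on the total space. An \emph{analytic subset} of a complex manifold is a closed subset that is locally the common zero set of finitely many holomorphic functions.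

\begin{example}\label{ex:parabola}
Let $n=m=1$ and $\varphi=\log|z^2-w|$. For $w\ne0$ the function $\varphi_w$ has two poles, each with exponent $1$; they collide at $w=0$, where $\varphi_0=2\log|z|$ has exponent $\frac12$. So $Y_c(\varphi)$ is empty for $c<\frac12$, the origin for $\frac12\le c<1$, and the parabola $\{w=z^2\}$ for $c\ge1$. On the total space $z^2-w$ is a coordinate, so $F_c(\varphi)$ is empty for $c<1$ and the parabola for $c\ge1$. The collision is seen by $Y_c$ and not by $F_c$.
\end{example}

We say that $e^{\varphi}$ is \emph{locally H\"older continuous in $w$} if for every compact $K\subset\Delta^n\times\Delta^m$ there are $C_K,\alpha_K>0$ with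
\[
|e^{\varphi(z,w_1)}-e^{\varphi(z,w_2)}|\le C_K|w_1-w_2|^{\alpha_K}\qquad\text{for all }(z,w_1),(z,w_2)\in K,
\]
and \emph{H\"older continuous in $w$} if this holds on all of $\Delta^n\times\Delta^m$ with one pair of constants. The following facts are known.
\begin{enumerate}
\item[(i)] (Wang et al., Theorem 4.10) If $e^\varphi$ is locally H\"older continuous in $w$, then $X_c(\varphi)$ is analytic for every $c>0$.
\item[(ii)] For every psh $\varphi$, the set $F_c(\varphi)$ is analytic and $F_c(\varphi)\subset Y_c(\varphi)$.
\item[(iii)] For every psh $\varphi$, the set $Y_c(\varphi)$ is complete pluripolar.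
\item[(iv)] (Demailly--Koll\'ar, Lemma 3.2) If $e^\varphi$ is H\"older continuous in $w$, then each slice $\{z=z_0\}\cap Y_c(\varphi)$ is closed in $\Delta^m$.
\end{enumerate}
The question, posed in \cite{He}, asks for the analogue of (i) for the exponent:
\begin{quote}
\emph{If $e^\varphi$ is locally H\"older continuous in $w$, is $Y_c(\varphi)$ analytic for every $c>0$?}
\end{quote}

One expects a positive answer, because for $n=1$ it follows from (i).

\begin{remark}\label{rem:dimone}
In one variable $c_x(u)=1/\nu_x(u)$, so $Y_c(\varphi)=X_{1/c}(\varphi)$ if $n=1$. Indeed, on a small disc $D$ centered at $x$ the Riesz decomposition reads $u(z)=\int_D\log|z-\zeta|\,d\mu(\zeta)+h(z)$ with $h$ harmonic, $\mu$ a finite positive measure and $\mu(\{x\})=\nu:=\nu_x(u)$. The function $u-\nu\log|z-x|$ is subharmonic, hence bounded above near $x$, so $e^{-2cu}$ is not integrable near $x$ if $c\nu\ge1$. If $c\nu<1$, shrink $D$ until $c\mu(D)<1$. Either $\mu(D)=0$ and $u$ is harmonic, or Jensen's inequality bounds $e^{-2c(u-h)}$ by $\mu(D)^{-1}\int_D|z-\zeta|^{-2c\mu(D)}d\mu(\zeta)$,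 which is integrable on $D$ by Fubini's theorem.
\end{remark}

For $n\ge2$ the functions $\log|z|$ and $\log|z_1|$ show that the Lelong number does not determine the exponent, so (i) no longer decides the question; and Example~\ref{ex:parabola} shows that (ii) does not decide it either. The answer is nevertheless yes in all dimensions. The proof uses none of (i)--(iv), and it needs only the following one-sided condition.

\medskip
\noindent\textbf{Condition (H).} For every compact $K\subset\Delta^n\times\Delta^m$ there are $A\ge1$ and $\alpha>0$ with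
\begin{equation}\label{eq:H}
e^{\varphi(z,w_1)}\le A\bigl(e^{\varphi(z,w_2)}+|w_1-w_2|^{\alpha}\bigr)\qquad\text{for all }(z,w_1),(z,w_2)\in K .
\end{equation}

\medskip
Local H\"older continuity in $w$ implies (H), with $A=\max(1,C_K)$ and $\alpha=\alpha_K$. Condition (H) is stable under adding a locally bounded psh function $\psi$ to $\varphi$: if $|\psi|\le M$ on $K$, replace $A$ by $e^{2M}A$. In particular every locally bounded psh function satisfies (H), and such a function need not be continuous in $w$. For example, $g(\tau)=\sum_{k\ge1}2^{-k}\log(|\tau-2^{-k}|/2)$ is subharmonic on $\Delta$ with $g(0)=-3\log2>-4$ and $g(2^{-k})=-\infty$, so $\max(g(w_1),-4)$ is discontinuous at $w_1=0$.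

\begin{theorem}\label{thm:A}
Let $n,m\ge1$ and let $\varphi$ be psh on $\Delta^n\times\Delta^m$. If \textup{(H)} holds, in particular if $e^\varphi$ is locally H\"older continuous in $w$, then $Y_c(\varphi)$ is an analytic subset of $\Delta^n\times\Delta^m$ for every $c>0$.
\end{theorem}

The method gives a finer statement. Let $\mathcal{O}_z$ be the ring of germs of holomorphic functions at $z\in\mathbb{C}^n$ and $\mathfrak{m}_z$ its maximal ideal; $\mathfrak{m}_z^{k+1}$ consists of the germs $f$ with $\partial^af(z)=0$ for all multi-indices $a$ with $|a|\le k$. For $u$ psh near $z$, the \emph{multiplier ideal} $\mathcal{I}(u)_z$ is the ideal of germs $f\in\mathcal{O}_z$ with $|f|^2e^{-2u}$ integrable near $z$; we set $\mathcal{I}(u)_z=0$ if $u\equiv-\infty$ near $z$. For real $c\ge0$ and integer $k\ge0$ put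
\[
Y_{c,k}(\varphi)=\{(z,w):\ \mathcal{I}(c'\varphi_w)_z\subset\mathfrak{m}_z^{k+1}\ \text{ for all }c'>c\}.
\]
For $k=0$ and $c>0$ this is $Y_c(\varphi)$. Indeed, $c_z(\varphi_w)\le c$ means that $e^{-2c'\varphi_w}$ is not integrable near $z$ for any $c'>c$. A germ with $f(z)\neq0$ is bounded away from zero near $z$, so non-integrability of $e^{-2c'\varphi_w}$ near $z$ is equivalent to $\mathcal{I}(c'\varphi_w)_z\subset\mathfrak{m}_z$. If $\varphi_w\equiv-\infty$, both conditions hold by our conventions. In one variable $\mathcal{I}(\beta\log|z|)_0=(z^{\lfloor\beta\rfloor})$ for $\beta\ge0$, since $|z|^{2j-2\beta}$ is integrable near $0$ exactly when $j>\beta-1$; so in Example~\ref{ex:parabola} the set $Y_{c,k}$ is empty for $c<\frac{k+1}2$, the origin for $\frac{k+1}2\le c<k+1$, and the parabola for $c\ge k+1$.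

\begin{theorem}\label{thm:B}
If \textup{(H)} holds, then $Y_{c,k}(\varphi)$ is an analytic subset of $\Delta^n\times\Delta^m$ for all real $c\ge0$ and all integers $k\ge0$.
\end{theorem}

Continuity of $e^\varphi$ is not enough, and neither is any modulus of continuity that decays more slowly than every power.

\begin{theorem}\label{thm:C}
Let $\omega:(0,\infty)\to(0,1]$ be nondecreasing, with $\omega(r)\to0$ and $\log\omega(r)/\log r\to0$ as $r\to0$. Then for all $n,m\ge1$ there are a psh function $\varphi$ on $\Delta^n\times\Delta^m$ and $C>0$ with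
\[
|e^{\varphi(z,w)}-e^{\varphi(z,w')}|\le C\,\omega(|w-w'|)\qquad\text{for all }z\in\Delta^n,\ w\ne w'\in\Delta^m,
\]
such that $Y_n(\varphi)$ is not analytic.
\end{theorem}

An admissible modulus is $\omega(r)=1/(1+\log(1/r))$ for $r\le1$, $\omega(r)=1$ for $r>1$. A modulus that is given only on a bounded interval $(0,R]$ is covered by setting $\omega(r)=\omega(R)$ for $r>R$.

The proof of Theorems~\ref{thm:A} and~\ref{thm:B} reduces them to Siu's theorem on level sets of Lelong numbers. That theorem concerns one psh function on the total space, whereas $Y_c$ is defined fiber by fiber. The link is the weighted Bergman kernel $N^{(s)}$ of the fibers with weight $e^{-2s\varphi_w}$. It vanishes exactly where $e^{-2s\varphi_w}$ is not integrable (Section~\ref{sec:kernels}), and its logarithm is psh in $(z,w)$ (Section~\ref{sec:psh}); neither fact needs (H). The set where a psh function equals $-\infty$ need not be analytic, however. Condition (H) gives, for $s>c$, a positive lower bound for the Lelong number of $\log N^{(s)}$ that is uniform along $Y_c$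 (Section~\ref{sec:key}). This places an analytic set between $Y_c$ and $\{N^{(s)}=0\}$, and we let $s$ decrease to $c$ (Section~\ref{sec:proof}). Theorem~\ref{thm:C} is proved in Section~\ref{sec:counter}.

\section{Tools}\label{sec:tools}

Throughout, $\lambda$ is Lebesgue measure and $|\cdot|$ is the Euclidean norm. We use four elementary facts.

\emph{Criterion for plurisubharmonicity.} An upper semicontinuous function $u:\Omega\to[-\infty,\infty)$ on a connected open set $\Omega\subset\mathbb{C}^N$ is psh or identically $-\infty$ if and only if for every $x\in\Omega$, every $\xi\in\mathbb{C}^N$ and all sufficiently small $r>0$,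
\[
u(x)\le\frac1{\pi r^2}\int_{|t|<r}u(x+t\xi)\,d\lambda(t).
\]

\emph{Cauchy estimates.} If $K$ is a compact subset of an open set $\Omega\subset\mathbb{C}^N$ and $\beta$ is a multi-index, there is $C$ with $\sup_K|\partial^\beta h|\le C\|h\|_{L^2(\Omega)}$ for all holomorphic $h$ on $\Omega$. Hence a sequence of holomorphic functions bounded in $L^2(\Omega)$ has a subsequence that converges locally uniformly together with all derivatives.

\emph{Radial weights.} If $h$ is holomorphic on the disc $\{|t|<R\}$ and $\chi\ge0$ is a measurable function of $|t|$, then the mean of $|h|^2$ over each circle $|t|=\varrho$ is at least $|h(0)|^2$, and integration in $\varrho$ gives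
\begin{equation}\label{eq:radial}
\int_{|t|<R}|h|^2\chi\,d\lambda\ \ge\ |h(0)|^2\int_{|t|<R}\chi\,d\lambda\qquad\text{if }h(0)\ne0 .
\end{equation}
So if the left side is finite and $\int\chi\,d\lambda=\infty$, then $h(0)=0$.

\emph{Lelong numbers.} If $u(y)\le\gamma\log|y-x|+O(1)$ near $x$, then $\nu_x(u)\ge\gamma$ by definition. If $\nu_x(u)>0$, then $u(x)=-\infty$: there is $\gamma>0$ with $u(y)\le\gamma\log|y-x|$ for $y\ne x$ near $x$, and $u(x)$ is at most the mean of $u$ over the sphere of radius $\varrho$ about $x$, hence at most $\gamma\log\varrho$ for all small $\varrho$.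

We also use the following theorems. Below, $\mathcal{O}(\Omega)$ is the space of holomorphic functions on $\Omega$; all domains to which we apply these theorems are bounded and convex, hence pseudoconvex.

\begin{theorem}[Ohsawa--Takegoshi extension with sharp constant {\cite[Theorem 1]{Blocki}}]\label{thm:OT}
Let $0\in D\subset\mathbb{C}$ be a bounded domain, $\Omega\subset\mathbb{C}^n\times D$ pseudoconvex, $\Phi$ psh on $\Omega$, and $f$ holomorphic on $\Omega'=\Omega\cap\{t=0\}$. Then there is $F\in\mathcal{O}(\Omega)$ with $F|_{\Omega'}=f$ and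
\[
\int_\Omega|F|^2e^{-\Phi}d\lambda\le\frac{\pi}{c_D(0)^2}\int_{\Omega'}|f|^2e^{-\Phi}d\lambda,
\]
where $c_D(0)$ is the logarithmic capacity. For $D=\{|t|<R\}$ the constant is $\pi R^2$.
\end{theorem}

After a translation in $t$ this reads: if $\Omega\subset\mathbb{C}^n\times\{|t-t_1|<R\}$, one extends from $\Omega\cap\{t=t_1\}$ with constant $\pi R^2$. No smaller constant is possible: take $\Omega=\Omega'\times\{|t|<R\}$ and $\Phi$ independent of $t$, and apply \eqref{eq:radial} with $\chi=1$.

\begin{theorem}[Siu]\label{thm:Siu}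
If $\psi\not\equiv-\infty$ is psh on a connected complex manifold and $\delta>0$, then $\{x:\nu_x(\psi)\ge\delta\}$ is analytic.
\end{theorem}

\begin{theorem}[H\"ormander--Bombieri {\cite[Theorem 4.4.4]{Hormander}}]\label{thm:HB}
If $\psi$ is psh on a bounded pseudoconvex domain $\Omega$ and $e^{-\psi}$ is integrable near $z_0\in\Omega$, there is $f\in\mathcal{O}(\Omega)$ with $f(z_0)=1$ and $\int_\Omega|f|^2e^{-\psi}d\lambda<\infty$.
\end{theorem}

\begin{theorem}[Nadel--Demailly {\cite[Proposition 5.7]{Demailly}}]\label{thm:ND}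
If $\psi\not\equiv-\infty$ is psh on a bounded pseudoconvex domain $\Omega$, then for every $z\in\Omega$ the ideal $\mathcal{I}(\psi)_z$ is generated by the germs of any Hilbert basis of $\{f\in\mathcal{O}(\Omega):\int_\Omega|f|^2e^{-2\psi}d\lambda<\infty\}$.
\end{theorem}

Finally, an arbitrary intersection of analytic subsets of a complex manifold is analytic.

\section{Fiberwise kernels and a model family}\label{sec:kernels}

\subsection*{Localization}
A subset of $\Delta^n\times\Delta^m$ is analytic as soon as every point of $\Delta^n\times\Delta^m$ has an open neighborhood $U$ whose intersection with the set is analytic in $U$. Fix a point, and choose open balls $B\subset\mathbb{C}^n$ and $W\subset\mathbb{C}^m$ of radius at most $\frac12$ such that $B\times W$ contains the point and $\overline B\times\overline W\subset\Delta^n\times\Delta^m$. Since $\varphi$ is bounded above on $\overline B\times\overline W$, we can subtract a constant $M\ge0$ so that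
\[
\varphi<0\quad\text{on }B\times W .
\]
This changes no multiplier ideal, and it preserves \eqref{eq:H} with the same constants because $e^{-M}\le1$. When (H) is assumed, $A\ge1$ and $\alpha>0$ are fixed constants for which \eqref{eq:H} holds on $B\times W$.

\subsection*{The kernels}
We want a function on $B\times W$ that detects the inclusion $\mathcal{I}(s\varphi_w)_z\subset\mathfrak{m}_z^{k+1}$. The multiplier ideal is generated by global $L^2$ functions on $B$, so we measure how large their derivatives at $z$ can be. For $s>0$ and $w\in W$ let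
\[
\|f\|_w^2=\int_B|f|^2e^{-2s\varphi_w}d\lambda,\qquad H_w=\{f\in\mathcal{O}(B):\ \|f\|_w<\infty\},
\]
with $\|0\|_w=0$; if $f\not\equiv0$, its zero set is a null set and does not matter in the integral. Thus $H_w=\{0\}$ if $\varphi_w\equiv-\infty$. For a multi-index $a\in\mathbb{N}^n$ define on $B\times W$
\[
N_a(z,w)=N_a^{(s)}(z,w)=\sup\{|\partial^af(z)|^2:\ f\in H_w,\ \|f\|_w\le1\}.
\]
For $a=0$ this is the Bergman kernel of $H_w$ on the diagonal. Since $\varphi<0$,
\begin{equation}\label{eq:L2}
\|f\|_{L^2(B)}\le\|f\|_w ,
\end{equation}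
so by the Cauchy estimates $N_a$ is bounded on $K\times W$ for every compact $K\subset B$.

\begin{lemma}\label{lem:zeros}
Let $s>0$, $k\ge0$ and $(z,w)\in B\times W$. Then $N^{(s)}_a(z,w)=0$ for all $|a|\le k$ if and only if $\mathcal{I}(s\varphi_w)_z\subset\mathfrak{m}_z^{k+1}$.
\end{lemma}

\begin{proof}
If $\varphi_w\equiv-\infty$, both conditions hold, so let $\varphi_w\not\equiv-\infty$. By scaling, the first condition says that the germ at $z$ of every $f\in H_w$ lies in $\mathfrak{m}_z^{k+1}$. These germs lie in $\mathcal{I}(s\varphi_w)_z$, which gives the ``if'' part. By Theorem~\ref{thm:ND} with $\psi=s\varphi_w$ and $\Omega=B$ they generate $\mathcal{I}(s\varphi_w)_z$, which gives the ``only if'' part.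

For $k=0$ Theorem~\ref{thm:HB} suffices for the ``only if'' part: if $\mathcal{I}(s\varphi_w)_z\not\subset\mathfrak{m}_z$, then $e^{-2s\varphi_w}$ is integrable near $z$, so there is $f\in H_w$ with $f(z)=1$, and $N_0^{(s)}(z,w)>0$.
\end{proof}

\subsection*{A model family}
Let $n=m=1$, $\alpha>0$ and
\[
\varphi(z,w)=\max(\log|z|,\ \alpha\log|w|),\qquad e^{\varphi}=\max(|z|,|w|^\alpha).
\]
Since $|w_1|\le2\max(|w_2|,|w_1-w_2|)$, inequality \eqref{eq:H} holds with exponent $\alpha$ and $A=2^\alpha$. For $w\ne0$ the function $\varphi_w$ is bounded, and $\varphi_0=\log|z|$; so $Y_1(\varphi)$ is the origin. Take $c=1$, and let $B=\{|z|<b\}$ and $W$ be centered at $0$.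

\emph{The kernel along $\{z=0\}$.} Put $\delta=|w|^\alpha$ with $0<\delta<b$. The weight $\max(|z|,\delta)^{-2s}$ is radial, so by \eqref{eq:radial} constants are extremal at $z=0$, and
\[
\frac1{N_0^{(s)}(0,w)}=\pi\delta^{2-2s}+2\pi\int_\delta^b\varrho^{1-2s}d\varrho=
\begin{cases}
\dfrac{\pi}{s-1}\bigl(s\,\delta^{2-2s}-b^{2-2s}\bigr), & s>1,\\[2mm]
\pi\bigl(1+2\log(b/\delta)\bigr), & s=1.
\end{cases}
\]
For $s>1$ we have $b^{2-2s}<\delta^{2-2s}$, and therefore
\begin{equation}\label{eq:model}
\frac{s-1}{\pi s}\,\delta^{2(s-1)}\le N_0^{(s)}(0,w)\le\frac1\pi\,\delta^{2(s-1)} .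
\end{equation}
So $N_0^{(s)}(0,w)^{1/2}$ vanishes like $|w|^{\alpha(s-c)}$ when $s>c$. At the critical value $s=c$ the kernel still vanishes at the origin, but only like $1/\log(1/|w|)$; then $\log N_0(0,w)/\log|w|\to0$, the Lelong number at the origin is $0$, and Siu's theorem does not see the point. This is why we work with $s>c$ and pass to the limit at the end.

\emph{A proof of the vanishing that does not use symmetry.} Let $f\in H_w$ with $\|f\|_w\le1$, for small $w\neq0$. We want to bound $f(0)$. Extend $f$ to a function $F$ on the total space by Theorem~\ref{thm:OT}; if $F(0,0)=0$, then $f(0)=F(0,w)-F(0,0)$ is at most $|w|$ times a bound for $\partial_wF$. To force $F(0,0)=0$ we need a weight on the total space that is not integrable at the origin. For $0<\kappa\le1$ consider $e^{-2s\varphi}|t|^{-2+2\kappa}$, where $t$ is the base coordinate. The set $\{e^\varphi<\varrho\}=\{|z|<\varrho,\ |t|<\varrho^{1/\alpha}\}$ has mass $\frac{\pi^2}{\kappa}\varrho^{2+2\kappa/\alpha}$ for the measure $|t|^{-2+2\kappa}d\lambda$, so the weight is integrable near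 the origin exactly when
\[
s<1+\kappa/\alpha .
\]
For $\kappa=1$, that is for the weight $e^{-2s\varphi}$ itself, the threshold is $c_{(0,0)}(\varphi)=1+1/\alpha$. Passing from the fiber to the total space loses $1/\alpha$ in the exponent, and for $s$ close to $c=1$ nothing forces $F(0,0)=0$. The factor $|t|^{-2+2\kappa}$ concentrates the mass near the central fiber and lowers the loss to $\kappa/\alpha$, which is smaller than $s-c$ when $\kappa<\alpha(s-c)$. The price is that the norm of $f$ on the fiber over $w$ is multiplied by $|w|^{\kappa-1}$. The resulting bound is $|f(0)|\le C|w|\cdot|w|^{\kappa-1}=C|w|^\kappa$ for every $\kappa<\min(1,\alpha(s-c))$, in agreement with \eqref{eq:model}. Section~\ref{sec:key} carries out this argument in general.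

\section{Plurisubharmonicity of the kernels}\label{sec:psh}

For $a=0$ the following proposition is Berndtsson's theorem; the sub-mean value argument follows Guan--Zhou. Condition (H) is not needed.

\begin{proposition}\label{prop:psh}
For every $s>0$ and $a\in\mathbb{N}^n$, the function $\log N_a^{(s)}$ is psh on $B\times W$ or identically $-\infty$.
\end{proposition}

\begin{proof}
We verify the criterion of Section~\ref{sec:tools}.

\emph{Upper semicontinuity.} Let $(z_j,w_j)\to(z,w)$ in $B\times W$, and pass to a subsequence along which $N_a(z_j,w_j)$ converges to its upper limit $L$. Choose $f_j\in H_{w_j}$ with $\|f_j\|_{w_j}\le1$ and $|\partial^af_j(z_j)|^2\ge N_a(z_j,w_j)-1/j$. By \eqref{eq:L2} a further subsequence converges locally uniformly with all derivatives to some $f\in\mathcal{O}(B)$, and $L=|\partial^af(z)|^2$. It remains to show $\|f\|_w\le1$, and we may assume $f\not\equiv0$. Since $\varphi$ is upper semicontinuous, $e^{-2s\varphi(y,w)}\le\liminf_je^{-2s\varphi(y,w_j)}$ for every $y\in B$. At every $y$ with $f(y)\ne0$, hence at almost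 every $y$, we may multiply by $|f(y)|^2=\lim_j|f_j(y)|^2$ and obtain
\[
|f(y)|^2e^{-2s\varphi(y,w)}\le\liminf_j|f_j(y)|^2e^{-2s\varphi(y,w_j)} .
\]
Fatou's lemma gives $\|f\|_w^2\le\liminf_j\|f_j\|_{w_j}^2\le1$, so $L\le N_a(z,w)$.

\emph{Sub-mean value inequality.} Fix $(z_0,w_0)\in B\times W$ and $(\xi,\eta)\in\mathbb{C}^n\times\mathbb{C}^m$, and let $r>0$ be so small that $(z_0+t\xi,w_0+t\eta)\in B\times W$ for $|t|\le r$. For a function $h$ of $t$ write $M(h)=\frac1{\pi r^2}\int_{|t|<r}h\,d\lambda$, and put $\ell(t)=\log N_a(z_0+t\xi,w_0+t\eta)$. The function $\ell$ is upper semicontinuous, hence measurable and bounded above on $|t|\le r$. We must show $\ell(0)\le M(\ell)$, and we may assume $N_a(z_0,w_0)>0$.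

The difficulty is that the competitors in the definition of $N_a$ change with the fiber. The extension theorem produces from one competitor over $w_0$ a holomorphic family of competitors over the nearby fibers, with norms at most $1$ on average. Let $f\in H_{w_0}$ with $\|f\|_{w_0}\le1$ and $\partial^af(z_0)\ne0$. On $D=B\times\{|t|<r\}$ the function $\Phi(z,t)=2s\varphi(z,w_0+t\eta)$ is psh; it is not identically $-\infty$ because $H_{w_0}\ne\{0\}$. Theorem~\ref{thm:OT} gives $F\in\mathcal{O}(D)$ with $F(\cdot,0)=f$ and $\int_D|F|^2e^{-\Phi}d\lambda\le\pi r^2$. Put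
\[
g(t)=(\partial_z^aF)(z_0+t\xi,t),\qquad p(t)=\|F(\cdot,t)\|^2_{w_0+t\eta}.
\]
Then $g$ is holomorphic on $|t|<r$ with $g(0)=\partial^af(z_0)\neq0$, and $M(p)\le1$ by Tonelli's theorem. So $p<\infty$ almost everywhere, and $p>0$ outside the discrete set $\{g=0\}$, because $p(t)=0$ forces $F(\cdot,t)\equiv0$. For almost every $t$ the function $F(\cdot,t)/\sqrt{p(t)}$ is thus a competitor for $N_a(z_0+t\xi,w_0+t\eta)$, which gives
\begin{equation}\label{eq:compet}
\log|g(t)|^2\le\ell(t)+\log p(t).
\end{equation}
The positive part of the right side is integrable, since $\ell$ is bounded above and $\log p\le p-1$; so the positive part of $\log|g|^2$ is integrable too. The sub-mean value inequality for the subharmonic function $\log|g|^2$ on discs of radius $r'<r$ therefore passes to the limit $r'\to r$. Taking means in \eqref{eq:compet},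
\[
\log|\partial^af(z_0)|^2=\log|g(0)|^2\le M(\log|g|^2)\le M(\ell)+M(p)-1\le M(\ell).
\]
The supremum over $f$ gives $\ell(0)\le M(\ell)$.
\end{proof}

The sharp constant is essential in this proof: with $C\pi r^2$ in place of $\pi r^2$ the same argument would give only $\ell(0)\le M(\ell)+\log C$. In the next section any constant would do.

\section{The order of vanishing of the kernels}\label{sec:key}

Assume (H). Throughout this section we fix
\[
0\le c<s,\qquad k\ge0,\qquad 0<\kappa<\min(1,\alpha(s-c)),\qquad (z_0,w_0)\in Y_{c,k}(\varphi)\cap(B\times W).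
\]
For a unit vector $\eta\in\mathbb{C}^m$ we restrict the family to the line through $w_0$ in direction $\eta$ and add a pole along the fiber over $w_0$:
\[
\Phi_\eta(z,t)=2s\,\varphi(z,w_0+t\eta)+(2-2\kappa)\log|t| .
\]
The first lemma transfers integrability on the total space to the central fiber. It is the only place where (H) is used.

\begin{lemma}\label{lem:vanish}
Let $F$ be holomorphic near $(z_0,0)\in\mathbb{C}^n\times\mathbb{C}$ with $|F|^2e^{-\Phi_\eta}$ integrable near $(z_0,0)$. Then $\partial_z^aF(z_0,0)=0$ for all $|a|\le k$.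
\end{lemma}

\begin{proof}
Let $u=\varphi_{w_0}$. Choose $0<\rho<1$ so small that on $U=\{|z-z_0|<\rho\}\times\{|t|<\rho\}$ the function $F$ is holomorphic, $(z,w_0+t\eta)\in B\times W$, and $\int_U|F|^2e^{-\Phi_\eta}d\lambda<\infty$. By \eqref{eq:H},
\begin{equation}\label{eq:Hline}
e^{\varphi(z,w_0+t\eta)}\le A\bigl(e^{u(z)}+|t|^\alpha\bigr)\qquad\text{on }U.
\end{equation}

\emph{Case $u\not\equiv-\infty$.} Inequality \eqref{eq:Hline} says that the singularity of $u$ persists on the region where $|t|^\alpha\le e^{u(z)}$, and we integrate over that region only. For $z$ with $u(z)>-\infty$, that is for almost every $z$, put $R(z)=\rho e^{u(z)/\alpha}$; since $u<0$, we have $0<R(z)<\rho$. For $|t|<R(z)$ we have $|t|^\alpha\le e^{u(z)}$, so $e^{\varphi(z,w_0+t\eta)}\le2Ae^{u(z)}$ and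
\[
e^{-\Phi_\eta(z,t)}\ge(2A)^{-2s}e^{-2su(z)}|t|^{-2+2\kappa}.
\]
By \eqref{eq:radial} and $\int_{|t|<R}|t|^{-2+2\kappa}d\lambda=2\pi\int_0^R\varrho^{2\kappa-1}d\varrho=\frac\pi\kappa R^{2\kappa}$,
\[
\int_{|t|<R(z)}|F(z,t)|^2|t|^{-2+2\kappa}d\lambda(t)\ \ge\ \frac{\pi\rho^{2\kappa}}{\kappa}\,|F(z,0)|^2e^{2\kappa u(z)/\alpha}.
\]
Multiplying by $(2A)^{-2s}e^{-2su(z)}$ and integrating in $z$, we find
\[
\frac{\pi\rho^{2\kappa}}{\kappa(2A)^{2s}}\int_{|z-z_0|<\rho}|F(z,0)|^2e^{-2(s-\kappa/\alpha)u(z)}d\lambda(z)\ \le\ \int_U|F|^2e^{-\Phi_\eta}d\lambda<\infty .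
\]
So $F(\cdot,0)\in\mathcal{I}(c'u)_{z_0}$ with $c'=s-\kappa/\alpha$. Since $\kappa<\alpha(s-c)$, we have $c'>c$, and $(z_0,w_0)\in Y_{c,k}(\varphi)$ gives $\mathcal{I}(c'u)_{z_0}\subset\mathfrak{m}_{z_0}^{k+1}$.

\emph{Case $u\equiv-\infty$.} Now \eqref{eq:Hline} gives $e^{-\Phi_\eta}\ge A^{-2s}|t|^{-2-2(s\alpha-\kappa)}$ on $U$, and $s\alpha-\kappa>c\alpha\ge0$. This radial weight has infinite integral over $|t|<\rho$. For almost every $z$ the integral of $|F(z,\cdot)|^2e^{-\Phi_\eta(z,\cdot)}$ over $|t|<\rho$ is finite, so $F(z,0)=0$ by \eqref{eq:radial}. Hence $F(\cdot,0)\equiv0$ near $z_0$.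
\end{proof}

\begin{proposition}\label{prop:key}
For every $|a|\le k$ there are $C,r_0>0$ with
\begin{equation}\label{eq:key}
N_a^{(s)}(z,w)^{1/2}\le C\bigl(|z-z_0|+|w-w_0|^\kappa\bigr)\qquad\text{for }|z-z_0|<r_0,\ |w-w_0|<r_0 .
\end{equation}
Consequently $\nu_{(z_0,w_0)}(\log N_a^{(s)})\ge2\kappa$.
\end{proposition}

\begin{proof}
Let $r=\operatorname{dist}(w_0,\partial W)\le\frac12$ and $r_0=\frac12\min(r,\operatorname{dist}(z_0,\partial B))$. Let $|w-w_0|<r_0$ and $f\in H_w$ with $\|f\|_w\le1$ and $f\not\equiv0$. (If there is no such $f$, then $N_a(\cdot,w)=0$.)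

\emph{Variation in $z$.} The closed ball of radius $r_0$ about $z_0$ is a compact convex subset of $B$. By \eqref{eq:L2} and the Cauchy estimates for the derivatives of order $|a|+1$, there is $C_2$, independent of $f$ and $w$, with
\[
|\partial^af(z)-\partial^af(z_0)|\le C_2|z-z_0|\qquad\text{for }|z-z_0|<r_0 .
\]
So it suffices to prove $|\partial^af(z_0)|\le C_1|w-w_0|^\kappa$ with $C_1$ independent of $f$ and $w$.

\emph{The central fiber.} If $w=w_0$, the germ of $f$ lies in $\mathcal{I}(s\varphi_{w_0})_{z_0}\subset\mathfrak{m}_{z_0}^{k+1}$ because $s>c$, so $\partial^af(z_0)=0$.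

\emph{The nearby fibers.} Let $w=w_0+t_1\eta$ with $|\eta|=1$ and $0<|t_1|<r_0$. Put $D=B\times\{|t|<r\}$; for $|t|<r$ the point $w_0+t\eta$ lies in $W$. Since $f\not\equiv0$, we have $\varphi_w\not\equiv-\infty$, so $\Phi_\eta\not\equiv-\infty$ on $D$. Since $\kappa<1$, the coefficient of $\log|t|$ is positive; hence $\Phi_\eta$ is psh on $D$, and $\Phi_\eta\le0$ there because $\varphi<0$ and $|t|<1$. As $D\subset\mathbb{C}^n\times\{|t-t_1|<2r\}$, Theorem~\ref{thm:OT} gives $F\in\mathcal{O}(D)$ with $F(\cdot,t_1)=f$ and
\[
\int_D|F|^2e^{-\Phi_\eta}d\lambda\le4\pi r^2\int_B|f|^2e^{-2s\varphi_w}|t_1|^{-2+2\kappa}d\lambda\le\pi|t_1|^{-2+2\kappa}.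
\]
This bound has two consequences. It is finite, so $\partial_z^aF(z_0,0)=0$ by Lemma~\ref{lem:vanish}. And since $\Phi_\eta\le0$, it gives $\|F\|_{L^2(D)}\le\sqrt\pi\,|t_1|^{\kappa-1}$; the Cauchy estimates on the compact set $\{z_0\}\times\{|t|\le r_0\}\subset D$ yield $|\partial_t\partial_z^aF(z_0,t)|\le C_1|t_1|^{\kappa-1}$ for $|t|\le r_0$, where $C_1$ depends only on $a$, $D$, $z_0$ and $r_0$. Integrating along the segment from $0$ to $t_1$,
\[
|\partial^af(z_0)|=|\partial_z^aF(z_0,t_1)-\partial_z^aF(z_0,0)|\le|t_1|\cdot C_1|t_1|^{\kappa-1}=C_1|w-w_0|^\kappa .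
\]
The supremum over $f$ gives \eqref{eq:key} with $C=\max(C_1,C_2)$.

\emph{The Lelong number.} Let $x=(z,w)$ and $x_0=(z_0,w_0)$ with $|x-x_0|<r_0<1$. Since $\kappa<1$, both $|z-z_0|$ and $|w-w_0|^\kappa$ are at most $|x-x_0|^\kappa$, so $\log N_a(x)\le2\kappa\log|x-x_0|+2\log(2C)$.
\end{proof}

\begin{remark}\label{rem:sharp}
The bound $\min(1,\alpha(s-c))$ for $\kappa$ cannot be raised. In the model family with $c=1<s<2$, the lower bound in \eqref{eq:model} gives $\nu_{(0,0)}(\log N_0^{(s)})\le2\alpha(s-1)$. The function $f(z)=z$ lies in $H_0$, so $N_0^{(s)}(z,0)\ge|z|^2/\|f\|_0^2$ and $\nu_{(0,0)}(\log N_0^{(s)})\le2$. With Proposition~\ref{prop:key}, this Lelong number equals $2\min(1,\alpha(s-1))$.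
\end{remark}

\section{Proof of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proof}

Assume (H), fix $c\ge0$ and $k\ge0$, and let $B\times W$, $A$, $\alpha$ be as in Section~\ref{sec:kernels}. For $s>c$ put $\kappa_s=\frac12\min(1,\alpha(s-c))>0$ and
\begin{align*}
E_s&=\bigcap_{|a|\le k}\{x\in B\times W:\ \nu_x(\log N_a^{(s)})\ge2\kappa_s\},\\
Z_s&=\{(z,w)\in B\times W:\ \mathcal{I}(s\varphi_w)_z\subset\mathfrak{m}_z^{k+1}\}.
\end{align*}
Each set in the intersection defining $E_s$ is analytic in $B\times W$: it is all of $B\times W$ if $N_a^{(s)}\equiv0$, and otherwise Proposition~\ref{prop:psh} and Theorem~\ref{thm:Siu} apply. So $E_s$ is analytic. We claim that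
\begin{equation}\label{eq:chain}
Y_{c,k}(\varphi)\cap(B\times W)\ \subset\ E_s\ \subset\ \bigcap_{|a|\le k}\{N_a^{(s)}=0\}\ =\ Z_s .
\end{equation}
The first inclusion is Proposition~\ref{prop:key} with $\kappa=\kappa_s$. The second holds because a psh function equals $-\infty$ wherever its Lelong number is positive. The equality is Lemma~\ref{lem:zeros}. By the definition of $Y_{c,k}$ we have $\bigcap_{s>c}Z_s=Y_{c,k}(\varphi)\cap(B\times W)$, so intersecting \eqref{eq:chain} over all $s>c$ gives
\[
Y_{c,k}(\varphi)\cap(B\times W)=\bigcap_{s>c}E_s .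
\]
The right side is an intersection of analytic subsets of $B\times W$, hence analytic. Since $B\times W$ is a neighborhood of an arbitrary point of $\Delta^n\times\Delta^m$, the set $Y_{c,k}(\varphi)$ is analytic in $\Delta^n\times\Delta^m$. This proves Theorem~\ref{thm:B}. Theorem~\ref{thm:A} is the case $k=0$, $c>0$, because $Y_{c,0}(\varphi)=Y_c(\varphi)$; in this case Lemma~\ref{lem:zeros} rests on Theorem~\ref{thm:HB} alone. \qed

\medskip
The constants $C$ and $r_0$ in \eqref{eq:key} depend on the point $(z_0,w_0)$, and this does no harm, since the Lelong number does not see them. The threshold $2\kappa_s$ must not depend on the point: Siu's theorem applies to $\{\nu\ge\delta\}$ for a fixed $\delta>0$, while $\{\nu>0\}$ is only a countable union of analytic sets. This uniformity comes from having one exponent $\alpha$ for all of $B\times W$, and it is what fails in the example of the next section.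

\section{Moduli of continuity slower than every power}\label{sec:counter}

We prove Theorem~\ref{thm:C} with a function of the same shape as the model family,
\[
\varphi(z,w)=\max(\log|z|,\ v(w_1)),
\]
where $v\not\equiv-\infty$ is subharmonic on $\Delta$. The singular fibers lie over $\{v=-\infty\}$, so we need a function $v$ whose polar set accumulates inside $\Delta$ and such that $e^v$ has modulus of continuity $C\omega$. If $e^v$ were H\"older continuous with exponent $\alpha$, then $e^{v(\tau)}\le C|\tau-p|^\alpha$ at every pole $p$, so $\nu_p(v)\ge\alpha$, and the poles would form a discrete set by Theorem~\ref{thm:Siu}. We therefore take poles $a_k\to0$ with masses $\varepsilon_k\to0$. The factor $|\tau-a_k|^{\varepsilon_k}$ of $e^v$ has modulus of continuity $d^{\varepsilon_k}$, which is below $\omega(d)$ only for $d$ less than some scale $d_k$. At a scale $d$ between $d_{N+1}$ and $d_N$, the first $N$ factors are thus harmless. The remaining factors are not, but their poles lie very close to $0$, and we place $a_N$ so close to $0$ that the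 $N$-th factor is already smaller than $\omega(d)$ there.

\subsection*{Construction of $v$}
Put $\varepsilon_k=2^{-k}$ for $k\ge1$. There are numbers $1\ge d_1>d_2>\dots\to0$ with
\begin{equation}\label{eq:dk}
(k+2)\,d^{\varepsilon_k}\le\omega(d)\qquad\text{for }0<d\le d_k .
\end{equation}
Indeed, for $d<1$ taking logarithms and dividing by $\log d<0$ turns \eqref{eq:dk} into $\varepsilon_k+\log(k+2)/\log d\ge\log\omega(d)/\log d$; as $d\to0$ the left side tends to $\varepsilon_k>0$ and the right side to $0$. Choose successively $a_k\in(0,\frac12]$ with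
\begin{equation}\label{eq:ak}
a_{k+1}\le\tfrac12a_k,\qquad a_k\le e^{-1/\varepsilon_k},\qquad a_k^{\varepsilon_k}\le\omega(d_{k+1}),
\end{equation}
and define on $\Delta$
\[
v(\tau)=\sum_{k\ge1}\varepsilon_k\log\frac{|\tau-a_k|}{2},\qquad P=\{0\}\cup\{a_k:k\ge1\}.
\]
The terms are subharmonic and negative, since $|\tau-a_k|<\frac32$; so $v$ is a decreasing limit of subharmonic functions. If $\tau\notin P$, every term is finite, and $|\tau-a_k|\ge|\tau|/2$ for large $k$, so the series converges. We have $v(a_k)=-\infty$, and $v(0)\le\sum_k\varepsilon_k\log a_k\le\sum_k(-1)=-\infty$ by the second condition in \eqref{eq:ak}. Hence $v$ is subharmonic and $\{v=-\infty\}=P$.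

\begin{lemma}\label{lem:modulus}
With $C=\max(2,1/\omega(d_1))$ we have $|e^{v(\tau)}-e^{v(\tau')}|\le C\,\omega(|\tau-\tau'|)$ for all $\tau\ne\tau'$ in $\Delta$.
\end{lemma}

\begin{proof}
Let $d=|\tau-\tau'|>0$; by symmetry assume $\sigma:=|\tau'|\le|\tau|$. If $d>d_1$, the difference is at most $1\le\omega(d)/\omega(d_1)$, since $0\le e^v\le1$ and $\omega$ is nondecreasing. So let $d_{N+1}<d\le d_N$ with $N\ge1$; we show that the difference is at most $2\omega(d)$.

Put $x_k=(|\tau-a_k|/2)^{\varepsilon_k}$ and $x_k'=(|\tau'-a_k|/2)^{\varepsilon_k}$, both in $[0,1]$, and let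
\[
S=\prod_{k\le N}x_k,\quad T=\prod_{k>N}x_k,\quad S'=\prod_{k\le N}x_k',\quad T'=\prod_{k>N}x_k' .
\]
These four numbers lie in $[0,1]$, and $e^{v(\tau)}=ST$, $e^{v(\tau')}=S'T'$. From $ST-S'T'=(S-S')T+S'(T-T')$ we get
\[
|e^{v(\tau)}-e^{v(\tau')}|\le|S-S'|+S'\,|T-T'| .
\]

\emph{The first $N$ factors.} The inequality $|p^\varepsilon-q^\varepsilon|\le|p-q|^\varepsilon$ for $p,q\ge0$, $0<\varepsilon\le1$, gives $|x_k-x_k'|\le d^{\varepsilon_k}$. For $k\le N$ this is at most $d^{\varepsilon_N}$, because $d\le1$ and $\varepsilon_k\ge\varepsilon_N$. Replacing the factors one at a time, $|S-S'|\le\sum_{k\le N}|x_k-x_k'|\le Nd^{\varepsilon_N}$.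

\emph{The tail.} We show $S'|T-T'|\le\max(\omega(d),2d^{\varepsilon_N})$. Always $|T-T'|\le1$ and
\[
S'\le x_N'\le\Bigl(\frac{\sigma+a_N}2\Bigr)^{\varepsilon_N}\le\max(\sigma,a_N)^{\varepsilon_N}.
\]
If $\sigma\le a_N$, then $S'\le a_N^{\varepsilon_N}\le\omega(d_{N+1})\le\omega(d)$ by the third condition in \eqref{eq:ak}. If $a_N<\sigma\le d$, then $S'\le\sigma^{\varepsilon_N}\le d^{\varepsilon_N}$. There remains the case $\sigma>a_N$, $\sigma>d$, where both points are far from the poles of the tail. For $k>N$ we have $a_k\le a_N/2<\sigma/2$, so $|\tau-a_k|$ and $|\tau'-a_k|$ are at least $\sigma/2$ (here $|\tau|\ge\sigma$ is used), and they differ by at most $d$. Since $\log$ is $(2/\sigma)$-Lipschitz on $[\sigma/2,\infty)$, we get $|\log x_k-\log x_k'|\le2\varepsilon_kd/\sigma$. The products $T,T'$ are positive, because $x_k,x_k'\ge(\sigma/4)^{\varepsilon_k}$ for $k>N$ and $\sum_k\varepsilon_k=1$; and $\exp$ is $1$-Lipschitz on $(-\infty,0]$. Hence $|T-T'|\le|\log T-\log T'|\le2d/\sigma$, and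
\[
S'|T-T'|\le2d\,\sigma^{\varepsilon_N-1}\le2d\cdot d^{\varepsilon_N-1}=2d^{\varepsilon_N},
\]
because $\sigma>d$ and $\varepsilon_N<1$.

Adding the two bounds and using \eqref{eq:dk} with $k=N$, we obtain $|e^{v(\tau)}-e^{v(\tau')}|\le(N+2)d^{\varepsilon_N}+\omega(d)\le2\omega(d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The function $\varphi(z,w)=\max(\log|z|,v(w_1))$ is psh on $\Delta^n\times\Delta^m$, and $e^{\varphi(z,w)}=\max(|z|,e^{v(w_1)})$. Let $w\ne w'$. If $w_1=w_1'$, then $\varphi(z,w)=\varphi(z,w')$. Otherwise, since $q\mapsto\max(p,q)$ is $1$-Lipschitz, Lemma~\ref{lem:modulus} gives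
\[
|e^{\varphi(z,w)}-e^{\varphi(z,w')}|\le|e^{v(w_1)}-e^{v(w_1')}|\le C\omega(|w_1-w_1'|)\le C\omega(|w-w'|),
\]
where the last step uses $|w_1-w_1'|\le|w-w'|$ and the monotonicity of $\omega$ on $(0,\infty)$.

If $w_1\notin P$, then $\varphi_w\ge v(w_1)>-\infty$ is bounded and $c_z(\varphi_w)=+\infty$ for all $z$. If $w_1\in P$, then $\varphi_w=\log|z|$, so $c_0(\varphi_w)=n$ and $c_z(\varphi_w)=+\infty$ for $z\ne0$. Hence
\[
Y_n(\varphi)=\{0\}\times P\times\Delta^{m-1}.
\]
If this set were analytic, its intersection with the disc $\{z=0,\ w_2=\dots=w_m=0\}$ would be analytic in that disc, so $P$ would be an analytic subset of $\Delta$. By the identity theorem, an analytic subset of $\Delta$ is either $\Delta$ or has no accumulation point in $\Delta$. But $P$ is countable and accumulates at $0$.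
\end{proof}

The hypothesis $\omega(r)\to0$ was not used in the construction; it makes the estimate a continuity statement, and shows that $e^\varphi=\max(|z|,e^{v(w_1)})$ is continuous on $\Delta^n\times\Delta^m$.

\begin{remark}\label{rem:fails}
For $n=m=1$ one sees directly how Proposition~\ref{prop:key} fails in this example. Take $B=\{|z|<b\}$ and $W$ centered at $0$. The computation that led to \eqref{eq:model} holds with $\delta=e^{v(w)}$ whenever $0<\delta<b$, so $\log N_0^{(s)}(0,w)=2(s-1)v(w)+O(1)$ for $s>1$ and $w\neq a_k$ near $a_k\in W$. There $v(w)=\varepsilon_k\log|w-a_k|+O(1)$, and thus $\nu_{(0,a_k)}(\log N_0^{(s)})\le2(s-1)\varepsilon_k\to0$. For fixed $s$, no level set $\{\nu\ge\delta_0\}$ with $\delta_0>0$ contains all points $(0,a_k)$ of $Y_1(\varphi)\cap(B\times W)$.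
\end{remark}

\begin{thebibliography}{9}

\bibitem{Blocki}
B{\l}ocki, \emph{Suita conjecture and the Ohsawa--Takegoshi extension theorem}, Invent. Math. 193 (2013).

\bibitem{Demailly}
Demailly, \emph{Analytic Methods in Algebraic Geometry}.

\bibitem{He}
Bojie He, \emph{Analyticity theorems for parameter-dependent plurisubharmonic functions}, arXiv:2405.07786 (2024).

\bibitem{Hormander}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\end{thebibliography}
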